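# Bounded domains in $\mathbb C^n$, $n\ge 3$, whose $p$-Bergman space has no basis

**Main Theorem.** For every $n\ge 3$ and every $p\in[1,\infty)\setminus\{2\}$ there is a bounded domain $\Omega\subset\mathbb C^n$ such that $A^p(\Omega)$ fails the approximation property. Hence $A^p(\Omega)$ has no Schauder basis.

Here $A^p(\Omega)$ is the $p$-Bergman space: the holomorphic functions $f$ on $\Omega$ with $\|f\|_p=(\int_\Omega|f|^p)^{1/p}<\infty$, the integral being taken with respect to Lebesgue measure. The question behind the theorem comes from Bo-Yong Chen and Liyou Zhang, "On the $p$-Bergman theory", arXiv:2106.01800 (2021): does $A^p(\Omega)$ have a basis for every bounded domain $\Omega$ and every $1\le p<\infty$? The theorem answers no. For $p=2$ a basis always exists, as we see in Section 2. So $p=2$ is the only exponent for which a basis exists for all bounded domains in all dimensions. Nothing is claimed here about which $p$ admit counterexamples when $n=1,2$.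

## 1. Bases, the approximation property, and factoring the identity

A sequence $(x_j)$ in a normed space $X$ is a **(Schauder) basis** if every $x\in X$ has a unique expansion $x=\sum_{j\ge1} c_jx_j$ converging in norm. The unit vectors $e_j$ form a basis of $\ell^p$ for $1\le p<\infty$.

**Definition.** A Banach space $X$ has the *approximation property* (AP) if for every compact $\mathcal K\subset X$ and every $\epsilon>0$ there is a bounded finite rank operator $T:X\to X$ with $\|Tx-x\|\le\epsilon$ for all $x\in\mathcal K$.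

For example, $\ell^p$ has the AP: the truncations $T_mx=(x(1),\dots,x(m),0,0,\dots)$ have norm $1$ and $T_mx\to x$ for each $x$. Operators with a common norm bound $C$ that converge to $I$ pointwise converge uniformly on compact sets: cover $\mathcal K$ by finitely many balls of radius $\epsilon$ with centers $x_i$; for $x$ in the $i$-th ball, $\|T_mx-x\|\le C\epsilon+\|T_mx_i-x_i\|+\epsilon$.

**Lemma 1.** (a) A Banach space with a basis has the AP. (b) Let $S:X\to W$ and $R:W\to X$ be bounded operators between Banach spaces with $RS=I_X$. If $W$ has the AP, so does $X$. (c) $A^p(\Omega)$ is a Banach space.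

*Proof.* (a) By Banach's theorem the partial sum projections of a basis of a Banach space are bounded, with a common bound. They have finite rank and converge to $I$ pointwise, hence uniformly on compact sets.

(b) Let $\mathcal K\subset X$ be compact. Then $S(\mathcal K)$ is compact; choose $T$ of finite rank on $W$ with $\|Tw-w\|\le\epsilon$ on $S(\mathcal K)$. The operator $RTS$ has finite rank, and for $x\in\mathcal K$, $\|RTSx-x\|=\|R(TSx-Sx)\|\le\|R\|\epsilon$.

(c) By the mean value property, $\sup_{\mathcal K}|f|\le C_{\mathcal K}\|f\|_p$ for compact $\mathcal K\subset\Omega$. So an $L^p$-limit of functions in $A^p(\Omega)$ is a locally uniform limit, hence holomorphic, and $A^p(\Omega)$ is closed in $L^p(\Omega)$. $\square$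

When $RS=I_X$, the operator $SR$ is a projection of $W$ onto $S(X)$, and $S$ is an isomorphism onto $S(X)$. So $X$ is isomorphic to a *complemented* subspace of $W$. Conversely, such a pair $(S,R)$ exists whenever $X$ is isomorphic to a complemented subspace of $W$. Lemma 1(b) says that a complemented subspace inherits the AP. A closed subspace of $\ell^p$ without the AP is therefore never complemented in $\ell^p$.

## 2. Exponent two, the disc, and circular domains containing the origin

**The case $p=2$.** $A^2(\Omega)$ is a closed subspace of the separable Hilbert space $L^2(\Omega)$. It is infinite-dimensional, since $\Omega$ is bounded and so all polynomials belong to it. An orthonormal basis is a Schauder basis.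

**Circular domains containing $0$.** Let $\Omega$ be bounded, $0\in\Omega$, and $e^{\mathrm i\theta}\Omega=\Omega$ for all $\theta$. Then $A^p(\Omega)$ has the AP for every $1\le p<\infty$. To see this, put
$$f_d(v)=\frac1{2\pi}\int_0^{2\pi}e^{-\mathrm id\theta}f(e^{\mathrm i\theta}v)\,d\theta,\qquad d\in\mathbb Z .$$
Near $0$ the function $f_d$ is the homogeneous part of degree $d$ of the Taylor series of $f$ (and $0$ if $d<0$), so by the identity theorem it is that polynomial on all of $\Omega$. The Fejér means
$$\frac1{2\pi}\int_0^{2\pi}F_m(\theta)f(e^{\mathrm i\theta}v)\,d\theta=\sum_{0\le d<m}\Big(1-\frac dm\Big)f_d(v),\qquad F_m(\theta)=\sum_{|d|<m}\Big(1-\frac{|d|}m\Big)e^{\mathrm id\theta}\ge0,$$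
define operators of norm at most $1$ by Minkowski's inequality. They have finite rank, since the homogeneous polynomials of a fixed degree form a finite-dimensional space. They converge to $f$ in norm because $\theta\mapsto f(e^{\mathrm i\theta}\,\cdot)$ is continuous into $L^p$: as $\theta\to\theta_0$ the functions converge pointwise and have equal norms, which implies norm convergence in $L^p$.

For the unit disc and $1<p<\infty$ the monomials even form a basis. By the theorem of M. Riesz, Taylor partial sums are bounded by $C_p$ on $L^p$ of each circle $|z|=r<1$. Integrating over $r$ bounds them by $C_p$ on $A^p(\mathbb D)$; they converge on polynomials, which are dense by the Fejér argument. Uniqueness holds since norm convergence is locally uniform and so determines the Taylor coefficients.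

These cases say where not to look. If $\Omega$ is circular but $0\notin\Omega$, the averaging still works, but the spaces of components of a fixed weight may be infinite-dimensional. That is exactly what we exploit in Section 4.

## 3. Splitting the problem: finitely determined subspaces of $\ell^p$

**Definition.** A subspace $X\subset\ell^p$ is *finitely determined* if $X=\{x\in\ell^p:\varphi(x)=0\ \forall\varphi\in\Phi\}$ for some set $\Phi$ of finitely supported functionals.

Such an $X$ is closed. For example, $\{x: x(2k-1)+x(2k)=0\ \forall k\ge1\}$ is finitely determined. The hyperplane $\{x:\sum_j2^{-j}x(j)=0\}$ is not: a functional that vanishes on it is a multiple of $(2^{-j})_j$, so the only finitely supported one is $0$, which cuts out all of $\ell^p$.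

**Theorem A.** Let $1\le p<\infty$ and let $X\subset\ell^p$ be infinite-dimensional and finitely determined. Then there is a bounded domain $\Omega\subset\mathbb C^3$ such that $X$ is isomorphic to a complemented subspace of $A^p(\Omega)$.

**Theorem B.** For every $1\le p<\infty$, $p\neq2$, there is an infinite-dimensional finitely determined $X\subset\ell^p$ without the AP.

**Proof of the Main Theorem from A and B.** For $n=3$, take $X$ from Theorem B and $\Omega$ from Theorem A. If $A^p(\Omega)$ had the AP, so would $X$, by Lemma 1(b). For $n>3$ take $\Omega\times\mathbb D^{n-3}$. The map sending $f$ to $(z,w)\mapsto f(z)$ embeds $A^p(\Omega)$ boundedly in $A^p(\Omega\times\mathbb D^{n-3})$. The map $g\mapsto g(\cdot,0)$ is a left inverse. It is bounded, since the sub-mean value property on the polydisc gives $|g(z,0)|^p\le\pi^{-(n-3)}\int_{\mathbb D^{n-3}}|g(z,w)|^p\,dw$, and we integrate over $z$. Lemma 1(b) applies again, and Lemma 1(a) shows that there is no basis. $\square$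

There is also a supplement, on which the Main Theorem does not depend. Regard $\ell^p$ as the dual of $\ell^q$ ($\frac1p+\frac1q=1$) for $p>1$, and of $c_0$ for $p=1$.

**Theorem C.** (i) For every bounded domain $\Omega\subset\mathbb C^n$ (any $n$), $A^p(\Omega)$ is isomorphic to a weak\*-closed subspace of $\ell^p$. (ii) Every weak\*-closed subspace of $\ell^p$ is isomorphic to a complemented subspace of $A^p(\Omega)$ for some bounded domain $\Omega\subset\mathbb C^3$. In particular, for $1<p<\infty$, a Banach space is isomorphic to a complemented subspace of some $A^p(\Omega)$, $\Omega$ a bounded domain, if and only if it is isomorphic to a closed subspace of $\ell^p$.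

Sections 4–9 prove Theorem A, Sections 10–12 prove Theorem B, and Section 13 proves Theorem C.

## 4. Turning a weight on $\mathbb C^2$ into a bounded domain in $\mathbb C^3$

Let $V=\mathbb C^2$. For a lower semicontinuous (lsc) $\omega:V\to(0,\infty)$ let $A^p(V,\omega)$ be the space of entire functions $f$ on $V$ with $\|f\|^p=\int_V|f|^p\omega<\infty$. A weight is far easier to design than a domain, and the next lemma says that we may design weights.

**Lemma 2.** For every such $\omega$ there is a bounded domain $\Omega\subset\mathbb C^3$ such that $A^p(V,\omega)$ is isometric to the range of a projection of norm $\le1$ on $A^p(\Omega)$.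

*Proof.* **Step 1: the domain.** Take an integer $N$ with $Np\ge7$ and put $\nu=Np-6\ge1$. Let
$$\rho_+(v)=(1+|v|)^{-1},\qquad \rho_-(v)=\Big((1+|v|)^{\nu}+\frac{\nu}{2\pi}\omega(v)\Big)^{-1/\nu}.$$
(For $p=7$, $N=1$ this reads $\rho_-=1/(1+|v|+\omega/2\pi)$.) Then $0<\rho_-<\rho_+$, and $\rho_-$ is upper semicontinuous because $\omega$ is lsc. Hence $\tilde\Omega=\{(\tau,v)\in\mathbb C\times V:\rho_-(v)<|\tau|<\rho_+(v)\}$ is open. It is connected: the fiber over each $v$ is an annulus, so it lies in one component. If $(\tau_0,v_0)\in\tilde\Omega$ then $(\tau_0,v)\in\tilde\Omega$ for $v$ near $v_0$, so nearby fibers lie in the same component, and $V$ is connected.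

The map $\Psi(\tau,v)=(\tau,\tau v)$ is holomorphic and injective on $\tilde\Omega$ (there $\tau\ne0$), with complex Jacobian determinant $\tau^2$. So $\Omega=\Psi(\tilde\Omega)$ is a domain. It is bounded, since $|\tau|<1$ and $|\tau v|<|v|/(1+|v|)<1$.

**Step 2: the projection.** For $F\in A^p(\Omega)$ let
$$\Pi F(\xi)=\frac1{2\pi}\int_0^{2\pi}e^{\mathrm iN\theta}F(e^{\mathrm i\theta}\xi)\,d\theta .$$
In the coordinates $(\tau,v)$ the rotation $\xi\mapsto e^{\mathrm i\theta}\xi$ is $(\tau,v)\mapsto(e^{\mathrm i\theta}\tau,v)$, so it preserves $\Omega$. Thus $\Pi F$ is holomorphic, and $\|\Pi F\|\le\|F\|$ by Minkowski's inequality. Put $\Phi=(\Pi F)\circ\Psi$. A shift of $\theta$ gives $\Phi(e^{\mathrm i\theta}\tau,v)=e^{-\mathrm iN\theta}\Phi(\tau,v)$. For fixed $v$, $\Phi(\cdot,v)$ is holomorphic on an annulus, so only its Laurent term of index $-N$ is present: $\Phi(\tau,v)=\tau^{-N}f(v)$. Near any $v_0$ we have $f(v)=\tau_0^N\Phi(\tau_0,v)$ with a fixed $\tau_0$, so $f$ is entire. Conversely $\Pi$ fixes every $F\in A^p(\Omega)$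 with $F\circ\Psi=\tau^{-N}f(v)$. So $\Pi$ is a projection onto the functions in $A^p(\Omega)$ of this form.

**Step 3: the norm.** For entire $f$, with $|\tau|^4$ the real Jacobian of $\Psi$, we have
$$\int_{\rho_-<|\tau|<\rho_+}|\tau|^{4-Np}\,dA(\tau)=2\pi\int_{\rho_-}^{\rho_+}r^{-\nu-1}dr=\frac{2\pi}{\nu}\big(\rho_-^{-\nu}-\rho_+^{-\nu}\big)=\omega(v),$$
because $5-Np=-\nu-1$. Hence the function $F$ with $F\circ\Psi=\tau^{-N}f$ has $\int_\Omega|F|^p=\int_V|f|^p\omega$. The map $f\mapsto F$ is the isometry. $\square$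

In particular $A^p(V,\omega)$ is complete. To prove Theorem A it suffices to find an lsc weight $\omega$ and bounded operators
$$S:X\to A^p(V,\omega),\qquad R:A^p(V,\omega)\to X,\qquad RS=I_X. \tag{1}$$
Indeed, with $\iota$ the isometry of Lemma 2, the operators $\iota S$ and $R\,\iota^{-1}\Pi$ factor $I_X$ through $A^p(\Omega)$.

Not every kind of weight is useful. If $\omega$ is invariant under $v\mapsto e^{\mathrm i\theta}v$, the Fejér means of Section 2 act on $A^p(V,\omega)$ with finite rank and norm $\le1$ and converge to $I$ pointwise (the argument used only pointwise convergence and equality of norms). So then $A^p(V,\omega)$ has the AP. Our weight will be partly invariant and partly not.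

## 5. An echelon system for $X$

**Step 1: leading positions.** We want to describe elements of $X$ coordinate by coordinate, as in Gaussian elimination. Let $n_1<n_2<\cdots$ be all integers $n$ such that some $x\in X$ has $x(j)=0$ for $j<n$ and $x(n)=1$. For each $k$ choose such an $x$ with $n=n_k$ and call it $y_k$. So $y_k(j)=0$ for $j<n_k$ and $y_k(n_k)=1$. For any sequence $x$ define recursively
$$s_k(x)=x(n_k)-\sum_{l<k}s_l(x)\,y_l(n_k).$$
In the example $x(2k-1)+x(2k)=0$ one may take $n_k=2k-1$, $y_k=e_{2k-1}-e_{2k}$, and $s_k(x)=x(2k-1)$.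

**(F1)** *If $x\in X$, then $x(j)=\sum_{k:\,n_k\le j}s_k(x)y_k(j)$ for all $j$.* Put $x_k=x-\sum_{l\le k}s_l(x)y_l\in X$. The first nonzero coordinate of a nonzero element of $X$ is at some $n_m$. We claim that $x_k$ vanishes at all coordinates $<n_{k+1}$ (at all coordinates, if $n_k$ is the last leading position). This holds for $x_0=x$. If $x_{k-1}$ vanishes at coordinates $<n_k$, then $s_k(x)=x_{k-1}(n_k)$ shows that $x_k=x_{k-1}-s_k(x)y_k$ vanishes at coordinates $\le n_k$, so its first nonzero coordinate, if any, is $\ge n_{k+1}$. The claim gives (F1), since $y_k(j)=0$ for $n_k>j$. There are infinitely many $n_k$: with only $n_1,\dots,n_m$ we would get $x_m=0$ for all $x\in X$, so $\dim X\le m$.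

**(F2)** *If $x\in\ell^p$ and $x(j)=\sum_{n_k\le j}a_ky_k(j)$ for all $j$, then $x\in X$ and $a_k=s_k(x)$.* On $\{1,\dots,m\}$ the sequence $x$ agrees with the finite sum $\sum_{n_k\le m}a_ky_k\in X$. So every $\varphi\in\Phi$ vanishes at $x$, because it is finitely supported. Evaluating at $j=n_k$ gives $x(n_k)=a_k+\sum_{l<k}a_ly_l(n_k)$, the recursion that defines $s_k$.

(F2) is the only place where "finitely determined" enters. The series $\sum a_ky_k$ need not converge in norm, so membership in $X$ must be testable on finitely many coordinates at a time.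

**Step 2: constants.** We fix tolerances that beat the growth of the functionals $s_k$. Put
$$L_k=2\Big(1+\sum_{l<k}L_l(\|y_l\|+1)\Big),\qquad \epsilon_k=\frac{2^{-k-2}}{L_k}\le\frac18,\qquad \sum_kL_k\epsilon_k=\frac14 .$$
By induction $|s_k(x)|\le\|x\|+\sum_{l<k}L_l\|x\|\|y_l\|\le L_k\|x\|$ for $x\in X$. Choose integers $0=T_0<T_1<T_2<\cdots$ with
$$T_k\ge n_k,\qquad \Big(\sum_{j>T_k}|y_k(j)|^p\Big)^{1/p}\le\frac{\epsilon_k}8 .$$
Put $n_0=1$.

## 6. Point sampling, its obstruction, and tubes around zero lines

**Sampling alone.** Suppose $\omega$ equals $m_j/|B_j|$ on disjoint balls $B_j=B(v_j,r_j)\subset V$. By the sub-mean value property $m_j|f(v_j)|^p\le\int_{B_j}|f|^p\omega$. So the sampling operator $\mathcal Mf=(m_j^{1/p}f(v_j))_j$ maps $A^p(V,\omega)$ to $\ell^p$ with norm $\le1$. A sensible plan is to find polynomials $g_k$ with $\mathcal Mg_k\approx y_k$, to let $S$ send $x$ to $\sum_ks_k(x)g_k$, and to let $R=Q\mathcal M$ for some bounded $Q:\ell^p\to X$.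

No choice of $Q$ can work if $X$ fails the AP. If $RS=I_X$, then $Q\cdot(\mathcal MS)=I_X$ factors the identity of $X$ through $\ell^p$, which has the AP, so $X$ would have the AP by Lemma 1(b). The reason is visible: $A^p(V,\omega)$ contains more than the span of the $g_k$. If constants belong to it, the function $1$ has samples $(m_j^{1/p})_j$, and nothing places this sequence near $X$. So $R$ must discard, *before sampling*, everything in $f$ except multiples of the $g_k$. This is bounded only if the weight itself forces the discarded part to be small on the balls.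

**One polynomial per degree block.** Let $H_d$ be the space of homogeneous polynomials of degree $d$ on $V=\mathbb C^2$, and $\|g\|_\infty=\sup_{|v|=1}|g(v)|$, so $|g(v)|\le\|g\|_\infty|v|^d$. A nonzero $g\in H_d$ is a product of $d$ linear forms and has $d$ zero lines through $0$, counted with multiplicity. Suppose $g\in H_D$ has $D$ distinct zero lines and pick a unit vector on each. A nonzero $h\in H_d$ with $d<D$ cannot vanish at all these vectors. An $h\in H_D$ vanishing at all of them is divisible by every linear factor of $g$, so $h\in\mathbb Cg$. For example, for $g=v_1v_2$, with unit vectors $(1,0)$ and $(0,1)$, a linear form $av_1+bv_2$ has values $a,b$, and $av_1^2+bv_1v_2+cv_2^2$ has values $a,c$. The values see everything of degree $1$, and everything of degree $2$ except the multiple of $v_1v_2$.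

So we take $g_k\in H_{d_k}$ with increasing degrees and add to $\omega$ some mass near the zero lines of $g_k$, at distance about $c_k$ from $0$, in *tubes* $Y_k$. In the degrees $d_{k-1}<d\le d_k$ this mass makes everything but multiples of $g_k$ expensive. It must do so without making the $g_l$ expensive. For $l\ge k$ we arrange $g_k\mid g_l$, so $g_l$ vanishes on the cores of the tubes. For $l<k$ we use the size of the mass: each tube gets mass $\mu_k^p$ with
$$\mu_k=c_k^{-d_{k-1}-1/2}.$$
A polynomial of degree $d\ge d_{k-1}+1$ has size about $c_k^d$ there, and $c_k^d\mu_k\ge c_k^{1/2}$ is large. A polynomial of degree $d_l\le d_{k-1}$ contributes about $c_k^{d_l}\mu_k\le c_k^{-1/2}$, which is small. The half-integer exponent separates old degrees from new ones. The balls break rotational invariance, while the tubes will be rotation invariant.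

## 7. The inductive choice of points, polynomials and radii

Put $g_0=1$, $v_0=0$ and, by convention, $d_0=-1$ (so that degree $0$ belongs to the first block $d_0<d\le d_1$). At stage $k=1,2,\dots$ we choose, in this order, new points and masses, then $g_k$, then $c_k$.

**Points and masses.** For $T_{k-1}<j\le T_k$ choose $v_j\in V$ and $m_j>0$ such that

- (P1) $|v_j|>|v_{j-1}|+3$;
- (P2) $|v_j|>3c_{k-1}+3$ if $k\ge2$;
- (P3) $v_j$ is not a complex multiple of any earlier $v_{j'}$, $1\le j'<j$;
- (P4) $g_{k-1}(v_j)\ne0$;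
- (M1) $m_j\le2^{-j}$;
- (M2) $m_j\|g_l\|_\infty^p(1+|v_j|)^{pd_l}\le2^{-j}(\epsilon_l/8)^p$ for $1\le l<k$;
- (M3) $m_j(1+|v_j|)^{pd_l}\le2^{-j}$ for $1\le l<k$.

These are possible, since only finitely many lines and finitely many inequalities are involved.

**The polynomial.** Choose $g_k\in H_{d_k}$ with

- (G0) $d_k>d_{k-1}$, $d_k\ge1$, $g_k$ has $d_k$ distinct zero lines, and $g_{k-1}\mid g_k$;
- (G1) $g_k(v_j)=0$ for $1\le j<n_k$;
- (G2) $g_k(v_j)\ne0$ and $|m_j^{1/p}g_k(v_j)-y_k(j)|\le2^{-j}\epsilon_k/16$ for $n_k\le j\le T_k$;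
- (G3) $|g_k|\le\eta_k$ on $\{|v|\le\rho_k\}$.

Here
$$\rho_k=\max\{1,\ 1+|v_j|\ (1\le j<n_k),\ 3c_l\ (1\le l<k,\ T_l<n_k)\},$$
and $\eta_k>0$ satisfies $\eta_k\le\epsilon_k/8$ and $\eta_k\sum_{1\le l<k}d_l^{1/p}\mu_l\le\epsilon_k/8$. Its existence is proved below.

**The radius.** Let $\Lambda_k$ consist of $d_k$ unit vectors, one on each zero line of $g_k$, and let $\sigma_k$ be a linear functional on $H_{d_k}$ with $\sigma_k(g_k)=1$. By Section 6, $\max_{\Lambda_k}|h|$ is a norm on each $H_d$, $d<d_k$. It is also a norm on $\ker\sigma_k\subset H_{d_k}$: if $h\in\ker\sigma_k$ vanishes on $\Lambda_k$, then $h=cg_k$ and $c=\sigma_k(h)=0$. These spaces are finite-dimensional, and $h-\sigma_k(h)g_k=h$ on $\Lambda_k$. So there is $\gamma_k<\infty$ with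
$$\|h\|_\infty\le\gamma_k\max_{\Lambda_k}|h|\quad(h\in H_d,\ d_{k-1}<d<d_k),\qquad \|h-\sigma_k(h)g_k\|_\infty\le\gamma_k\max_{\Lambda_k}|h|\quad(h\in H_{d_k}). \tag{2}$$
Put $G_k^p=1+\sum_{j\le T_k}m_j(1+|v_j|)^{pd_k}$. Now choose $c_k>|v_{T_k}|+1$, and with it $\mu_k=c_k^{-d_{k-1}-1/2}$, so large that

- (C1) $\gamma_kG_kc_k^{-1/2}\le2^{-d_k}$;
- (C2) $d_k^{1/p}\,3^{d_l}\|g_l\|_\infty c_k^{-1/2}\le2^{-k}\epsilon_l/8$ for $1\le l<k$.

**Existence of $g_k$, Step 1: room between $\rho_k$ and the points to be interpolated.** We claim $\rho_k<|v_{n_k}|$; note that $n_k\le T_k$, so $v_{n_k}$ has been chosen. By (P1), $1<|v_{n_k}|$, and $1+|v_j|<|v_{n_k}|$ for $j<n_k$. If $l<k$ and $T_l<n_k$, then $v_{T_l+1}$ was chosen at stage $l+1\le k$, so $3c_l+3<|v_{T_l+1}|\le|v_{n_k}|$ by (P2) and (P1).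

**Step 2: reduction to a factor $P$.** Let $\lambda_j$ be a linear form with kernel $\mathbb Cv_j$, and $D=\{j:n_{k-1}\le j<n_k\}$. We have
$$g_{k-1}(v_j)\ne0\quad\text{for } n_{k-1}\le j\le T_k, \tag{3}$$
by (G2) at stage $k-1$ if $j\le T_{k-1}$, and by (P4) if $j>T_{k-1}$. Also $g_{k-1}(v_j)=0$ for $j<n_{k-1}$, by (G1). (For $k=1$ all this is trivial.) Choose nonzero numbers $\tilde y_k(j)$ with $|\tilde y_k(j)-y_k(j)|\le2^{-j}\epsilon_k/16$ for $n_k\le j\le T_k$. We seek $g_k=g_{k-1}\big(\prod_{j\in D}\lambda_j\big)P$ with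
$$P(v_j)=\kappa_j:=\frac{m_j^{-1/p}\,\tilde y_k(j)}{g_{k-1}(v_j)\prod_{j'\in D}\lambda_{j'}(v_j)}\ne0\qquad(n_k\le j\le T_k);$$
the denominators are nonzero by (3) and (P3). Then (G1) holds, because for $j<n_{k-1}$ the factor $g_{k-1}$ vanishes at $v_j$, and for $j\in D$ the factor $\lambda_j$ does. And (G2) holds because $m_j^{1/p}g_k(v_j)=\tilde y_k(j)$.

**Step 3: an interpolant that is small on $\{|v|\le\rho_k\}$.** For an integer $E\ge1$ put
$$P_0(v)=\sum_{j=n_k}^{T_k}\kappa_j\Big(\frac{\langle v,v_j\rangle}{|v_j|^2}\Big)^{E}\prod_{\substack{n_k\le j'\le T_k\\ j'\ne j}}\frac{\lambda_{j'}(v)}{\lambda_{j'}(v_j)} .$$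
This is homogeneous of degree $E+T_k-n_k$, and $P_0(v_j)=\kappa_j$. For $|v|\le\rho_k$ we have $|\langle v,v_j\rangle|/|v_j|^2\le\rho_k/|v_j|\le\rho_k/|v_{n_k}|<1$ by Step 1, so $P_0\to0$ uniformly on $\{|v|\le\rho_k\}$ as $E\to\infty$. Fix $E$ so large that (G3) holds with strict inequality for $P_0$ in place of $P$, and that the degree condition in (G0) holds.

**Step 4: making the zero lines distinct.** Let $W=\lambda_{n_k}\cdots\lambda_{T_k}\,s$, where $s$ is a product of $E-1$ linear forms that do not vanish on the zero lines of $P_0$. Then $\deg W=E+T_k-n_k=\deg P_0\ge1$. Put $P=P_0+tW$. Since $W(v_j)=0$ for $n_k\le j\le T_k$, the values $P(v_j)=\kappa_j$ are kept. Since $P_0(v_j)=\kappa_j\ne0$, the polynomials $P_0$ and $W$ have no common zero line. Hence $P_0/W$ is a nonconstant holomorphic map $\mathbb P^1\to\mathbb P^1$ of degree $E+T_k-n_k$. A zero line of $P$ is a point where $P_0/W=-t$, so $P$ has only simple zero lines as soon as $-t$ is not one of the finitely many critical values. Next, for a fixed $w\ne0$ we have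 $(P_0(w),W(w))\ne(0,0)$, so $P_0(w)+tW(w)=0$ for at most one $t$. Hence, for all but finitely many $t$, $P$ does not vanish on the finitely many zero lines of $g_{k-1}$ nor at $v_j$, $j\in D$. Such $t$ can be taken so small that (G3) still holds.

The zero lines of $g_{k-1}$ are distinct from one another (for $k=1$ there are none). The lines $\mathbb Cv_j$, $j\in D$, are distinct by (P3), and they are not zero lines of $g_{k-1}$ by (3). The zero lines of $P$ are simple and differ from all of these. So $g_k$ has $d_k$ distinct zero lines, and (G0)–(G3) hold. $\square$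

## 8. The weight, and the two estimates that drive the operators

**Step 1: balls and tubes.** After all stages choose radii $r_j\in(0,1]$ such that, with $B_j=B(v_j,r_j)$,
$$\sup_{B_j}|g_l-g_l(v_j)|\le m_j^{-1/p}\,2^{-j}\epsilon_l/16\quad\text{for the finitely many } l \text{ with } n_l\le j\le T_l. \tag{4}$$
For $\zeta\in\Lambda_k$ let $\zeta^\perp$ be a unit vector orthogonal to $\zeta$ and, with $\delta_k\in(0,1)$,
$$Y_{k,\zeta}=\{\lambda(\zeta+s\zeta^\perp):c_k<|\lambda|<2c_k,\ |s|<\delta_k\},\qquad Y_k=\bigcup_{\zeta\in\Lambda_k}Y_{k,\zeta}.$$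
In the orthonormal basis $(\zeta,\zeta^\perp)$ the parametrization is $(\lambda,s)\mapsto(\lambda,\lambda s)$. It is injective with complex Jacobian $\lambda$, so $Y_{k,\zeta}$ is open, and Lebesgue measure on it is $|\lambda|^2dA(\lambda)\,dA(s)$. Since $|v|=|\lambda|\sqrt{1+|s|^2}$, we have $Y_k\subset\{c_k<|v|<3c_k\}$. The tubes are invariant under $v\mapsto e^{\mathrm i\theta}v$. Take $\delta_k$ so small that the $Y_{k,\zeta}$, $\zeta\in\Lambda_k$, are disjoint and
$$d_k^{1/p}\mu_k(2c_k)^{d_l}\max_{\zeta\in\Lambda_k}\sup_{|s|<\delta_k}|g_l(\zeta+s\zeta^\perp)|\le2^{-k}\epsilon_l/8\quad\text{for the finitely many } l\ge k\text{ with } n_l\le T_k. \tag{5}$$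
Disjointness holds for small $\delta_k$ because the lines meeting $Y_{k,\zeta}$ form a disc in $\mathbb P^1$ that shrinks to the point $\mathbb C\zeta$, and these points are distinct. Condition (5) is possible because $g_k\mid g_l$ for $l\ge k$, so $g_l=0$ on $\Lambda_k$.

All balls $B_j$ and tubes $Y_k$ are pairwise disjoint, by $|v_j|>|v_{j-1}|+3$, $|v_{T_k}|+1<c_k$ and $|v_{T_k+1}|-1>3c_k$. Moving outward from $0$, we meet the balls of stage $1$, then $Y_1$, then the balls of stage $2$, then $Y_2$, and so on. A bounded set meets only finitely many of these pieces.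

**Step 2: the background.** Let $\omega=m_j/|B_j|$ on $B_j$, and on $Y_k$ let $\omega$ be the constant $w_k$ that gives each $Y_{k,\zeta}$ mass $\mu_k^p$ (for fixed $k$ the $Y_{k,\zeta}$ have equal volume). So $Y_k$ has mass $d_k\mu_k^p$. Elsewhere let $\omega=b$, where $b$ is a positive continuous radial function on $V$ with $b\le\omega$ on all $B_j,Y_k$ and
$$\int_V|g_l|^p\,b\le(\epsilon_l/8)^p\qquad\text{for all } l\ge1. \tag{6}$$
To construct $b$, note that $\rho_l\to\infty$, since $\rho_l\ge1+|v_{n_l-1}|$ once $n_l\ge2$. Let $\Sigma_i=\{i\le|v|<i+1\}$, and let $(b_i)_{i\ge0}$ be a decreasing sequence of positive numbers such that $b_i$ is at most the finitely many densities of the pieces $B_j,Y_k$ meeting $\Sigma_i$, and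
$$b_i\,|\Sigma_i|\cdot\max\Big\{1,\ \max_{l:\,\rho_l<i+1}(8/\epsilon_l)^p\sup_{|v|\le i+1}|g_l|^p\Big\}\le2^{-i-1}.$$
Let $b$ be piecewise linear in $|v|$ with value $b_{i+1}$ at $|v|=i$; then $b\le b_i$ on $\Sigma_i$. If $\rho_l<i+1$, then $\int_{\Sigma_i}|g_l|^pb\le b_i|\Sigma_i|\sup_{|v|\le i+1}|g_l|^p\le2^{-i-1}(\epsilon_l/8)^p$. If $\rho_l\ge i+1$, the same bound holds since $|g_l|\le\eta_l\le\epsilon_l/8$ on $\Sigma_i$ by (G3). Summing over $i$ gives (6).

Now $\omega=\max\big(b,\ \sum_j\frac{m_j}{|B_j|}1_{B_j}+\sum_kw_k1_{Y_k}\big)$. The pieces are open and locally finite, so $\omega$ is lsc. It is finite, and it is bounded below by a positive constant on each compact set.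

Let $A=\bigcup_jB_j$, and let $J:\ell^p\to L^p(V,\omega)$ be the isometry with $Je_j=m_j^{-1/p}1_{B_j}$.

**(E1)** $g_l(v_j)=0$ for $j<n_l$. This is (G1).

**(E2)** $\|g_l-Jy_l\|_{L^p(V,\omega)}\le\epsilon_l$ for all $l\ge1$. We add the contributions of the pieces.

1. $B_j$ with $j>T_l$. Here $v_j$ was chosen after $g_l$, and $|g_l|\le\|g_l\|_\infty(1+|v_j|)^{d_l}$ on $B_j$. By (M2), $g_l$ contributes at most $\big(\sum_{j>T_l}2^{-j}(\epsilon_l/8)^p\big)^{1/p}\le\epsilon_l/8$. By the choice of $T_l$, $Jy_l$ contributes at most $\epsilon_l/8$.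
2. $B_j$ with $n_l\le j\le T_l$. By (G2) and (4), $|g_l-m_j^{-1/p}y_l(j)|\le m_j^{-1/p}2^{-j}\epsilon_l/8$ on $B_j$, which has mass $m_j$. So each ball contributes at most $2^{-j}\epsilon_l/8$, in total at most $\epsilon_l/8$.
3. $B_j$ with $j<n_l$. Here $Jy_l=0$ and $B_j\subset\{|v|\le\rho_l\}$, so $|g_l|\le\eta_l$. As $\sum_jm_j\le1$, the total is at most $\eta_l\le\epsilon_l/8$.
4. $Y_k$ with $k>l$. The contribution is at most $d_k^{1/p}\mu_k\|g_l\|_\infty(3c_k)^{d_l}\le d_k^{1/p}3^{d_l}\|g_l\|_\infty c_k^{-1/2}\le2^{-k}\epsilon_l/8$, by $d_l\le d_{k-1}$ and (C2); the total is at most $\epsilon_l/8$.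
5. $Y_k$ with $k\le l$ and $n_l\le T_k$. By homogeneity $|g_l(\lambda(\zeta+s\zeta^\perp))|\le(2c_k)^{d_l}|g_l(\zeta+s\zeta^\perp)|$, so (5) bounds the contribution by $2^{-k}\epsilon_l/8$; the total is at most $\epsilon_l/8$.
6. $Y_k$ with $k<l$ and $T_k<n_l$. Here $Y_k\subset\{|v|\le3c_k\}\subset\{|v|\le\rho_l\}$, so the total is at most $\eta_l\sum_{1\le k<l}d_k^{1/p}\mu_k\le\epsilon_l/8$.
7. The rest, where $\omega=b$ and $Jy_l=0$. The contribution is at most $\epsilon_l/8$ by (6).

If $k\le l$ and $T_k<n_l$, then $k\neq l$ because $T_l\ge n_l$; so all tubes have been counted. The first item gives two terms and the others one each, so the total is at most $8\cdot\epsilon_l/8=\epsilon_l$.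

**(E3)** *Let $d_{k-1}<d\le d_k$ and $h\in H_d$. Put $h'=h$ if $d<d_k$, and $h'=h-\sigma_k(h)g_k$ if $d=d_k$. Then $\|h'\|_{L^p(A,\omega)}\le2^{-d}\|h\|_{L^p(Y_k,\omega)}$.*

The tubes control $h$ on $\Lambda_k$: in the coordinates $(\lambda,s)$,
$$\int_{Y_{k,\zeta}}|h|^p\omega=w_k\int_{c_k<|\lambda|<2c_k}|\lambda|^{pd+2}dA(\lambda)\int_{|s|<\delta_k}|h(\zeta+s\zeta^\perp)|^pdA(s).$$
Bound $|\lambda|^{pd}$ below by $c_k^{pd}$ and the $s$-integral below by $|h(\zeta)|^p$ times the area of the disc (subharmonicity). What remains is the mass of $Y_{k,\zeta}$, so the integral is at least $c_k^{pd}\mu_k^p|h(\zeta)|^p$. Hence $\max_{\Lambda_k}|h|\le\mu_k^{-1}c_k^{-d}\|h\|_{L^p(Y_k,\omega)}$.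

The values on $\Lambda_k$ control $h'$ on the balls: $h'\in H_d$ and $|v|\le1+|v_j|$ on $B_j$, so by (2)
$$\|h'\|_{L^p(A,\omega)}\le\|h'\|_\infty\Big(\sum_jm_j(1+|v_j|)^{pd}\Big)^{1/p}\le\gamma_kG_k\max_{\Lambda_k}|h|.$$
Here the terms $j\le T_k$ are at most those in $G_k^p$, and $m_j(1+|v_j|)^{pd_k}\le2^{-j}$ for $j>T_k$ by (M3).

Finally $\gamma_kG_k\mu_k^{-1}c_k^{-d}=\gamma_kG_kc_k^{-(d-d_{k-1})+1/2}\le\gamma_kG_kc_k^{-1/2}\le2^{-d_k}\le2^{-d}$, by $d-d_{k-1}\ge1$ and (C1). $\square$

## 9. The operators $R$ and $S$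

**Construction of $R$, Step 1: discard everything except multiples of $g_k$.** Let $f\in A^p(V,\omega)$, with homogeneous expansion $f=\sum_{d\ge0}f_d$, locally uniformly convergent. Given $d\ge0$ let $k$ be the index with $d_{k-1}<d\le d_k$. Since $Y_k$ and $\omega|_{Y_k}$ are rotation invariant and $f_d(v)=\frac1{2\pi}\int_0^{2\pi}e^{-\mathrm id\theta}f(e^{\mathrm i\theta}v)\,d\theta$, Minkowski's inequality gives $\|f_d\|_{L^p(Y_k,\omega)}\le\|f\|$. With $f_d'$ as in (E3), $\sum_d\|f_d'\|_{L^p(A,\omega)}\le\sum_d2^{-d}\|f\|=2\|f\|$. Put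
$$h=\sum_df_d'\in L^p(A,\omega),\qquad u=f|_A-h,\qquad a_k=\sigma_k(f_{d_k}).$$
Then $\|u\|\le3\|f\|$. On each $B_j$, where $\omega$ is constant and the expansion of $f$ converges uniformly,
$$u=\lim_{m\to\infty}\sum_{d\le d_m}(f_d-f_d')=\lim_{m\to\infty}\sum_{k\le m}a_kg_k\quad\text{in } L^p(B_j). \tag{7}$$

**Step 2: bound the coefficients.** By (7), $u$ is holomorphic on $B_j$, and evaluation at $v_j$ is continuous for $L^p(B_j)$-convergence of holomorphic functions. Put $\hat y_k(j)=m_j^{1/p}g_k(v_j)$ for all $j,k$. By (E1) only $k$ with $n_k\le j$ survive: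
$$m_j^{1/p}u(v_j)=\sum_{k:\,n_k\le j}a_k\hat y_k(j),\qquad |m_j^{1/p}u(v_j)|\le\|u\|,$$
the last inequality by the sub-mean value property and $\omega=m_j/|B_j|$ on $B_j$. Likewise $g_k-Jy_k$ is holomorphic on $B_j$, where $Jy_k$ is the constant $m_j^{-1/p}y_k(j)$, so $|\hat y_k(j)-y_k(j)|\le\|g_k-Jy_k\|\le\epsilon_k\le\frac18$ by (E2). Hence $|\hat y_k(n_k)|\ge\frac12$ and $|\hat y_l(n_k)|\le\|y_l\|+1$. Taking $j=n_k$,
$$|a_k|\le2\Big(\|u\|+\sum_{l<k}|a_l|(\|y_l\|+1)\Big),$$
and by induction $|a_k|\le L_k\|u\|$.

**Step 3: correct $g_k$ to $Jy_k$.** By (E2) and Step 2, $\sum_k|a_k|\|g_k-Jy_k\|\le\sum_kL_k\epsilon_k\|u\|=\frac14\|u\|$. Put $\tilde u=u-\sum_ka_k(g_k-Jy_k)|_A$. Since $Jy_k=0$ on $B_j$ when $n_k>j$, (7) gives on $B_j$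
$$\tilde u=\sum_{n_k\le j}a_kJy_k=m_j^{-1/p}x(j),\qquad x(j):=\sum_{n_k\le j}a_ky_k(j).$$
So $\tilde u=Jx|_A$ and $\|x\|_{\ell^p}=\|\tilde u\|\le\frac54\|u\|\le4\|f\|$. By (F2), $x\in X$. Put $Rf=x$. Every step depends linearly on $f$, so $R$ is linear, and $\|R\|\le4$.

**Construction of $S$.** For $x\in X$ put
$$Sx=Jx+\sum_ks_k(x)(g_k-Jy_k).$$
Since $|s_k(x)|\le L_k\|x\|$, the series converges absolutely in $L^p(V,\omega)$ and $\|Sx\|\le\frac54\|x\|$. We must see that $Sx$ is entire. A compact set $\mathcal K$ meets finitely many $B_j$, so by (F1) $Jx=\sum_{k\le m}s_k(x)Jy_k$ on $\mathcal K$ for large $m$. Hence $\sum_{k\le m}s_k(x)g_k\to Sx$ in $L^p(\mathcal K,\omega)$, and also in $L^p(\mathcal K)$, as $\omega$ is bounded below on $\mathcal K$. Since $\mathcal K$ is arbitrary, the convergence is locally uniform by the mean value property. So $Sx$ is entire, with homogeneous components $f_{d_k}=s_k(x)g_k$ and $f_d=0$ for other $d$.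

**The identity $RS=I$.** For $f=Sx$ we get $a_k=\sigma_k(s_k(x)g_k)=s_k(x)$, so $(RSx)(j)=\sum_{n_k\le j}s_k(x)y_k(j)=x(j)$ by (F1). This is (1), so Theorem A is proved. $\square$

## 10. An averaged trace on a subspace of a mixed $\ell^p(\ell^2)$ space

We turn to Theorem B. The proof is a variant of Szankowski's construction, and its notation is independent of Sections 4–9. To show that $X$ fails the AP it suffices to find a linear functional $\beta$ on the bounded operators of $X$ and a compact $K\subset X$ with
$$|\beta(T)|\le2\sup_{x\in K}\|Tx\|,\qquad \beta(I)=1,\qquad \beta(T)=0\ \text{ if } T \text{ has finite rank.} \tag{8}$$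
Indeed, if $T$ had finite rank and $\|x-Tx\|\le\frac14$ on $K$, then $1=\beta(I-T)\le\frac12$, which is absurd. The functional $\beta$ will be a limit of averaged traces.

**Step 1: the space, given a partition.** Let $I_N=\{2^N,\dots,2^{N+1}-1\}$ for $N\ge0$. Let $\mathcal B$ be a partition of $\mathbb N$ into finite *blocks*, each contained in one $I_N$, to be chosen in Section 11. Let $Z$ be the Banach space of scalar sequences with
$$\|t\|=\Big(\sum_{B\in\mathcal B}\Big(\sum_{j\in B}|t_j|^2\Big)^{p/2}\Big)^{1/p}<\infty .$$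
Then $|t_j|\le\|t\|$, and $t_j\to0$ for $t\in Z$, since the block norms tend to $0$ and blocks are finite. Write $P_j=t_{2j}+t_{2j+1}$, $D_j=t_{2j}-t_{2j+1}$, and let
$$X=\{t\in Z:\ t_1=0,\ P_1=0,\ P_j=D_{[j/2]}\ (j\ge2)\},$$
a closed subspace.

**Step 2: elements and functionals.** For $i\ge1$ let $z_i=e_{2i}-e_{2i+1}+\sum_{l=0}^3e_{4i+l}$; for instance $z_1=e_2-e_3+e_4+e_5+e_6+e_7$. For $t=z_i$ the only nonzero $P_j$ are $P_{2i}=P_{2i+1}=2$, and the only nonzero $D_j$ is $D_i=2$. Since $[j/2]=i$ exactly for $j=2i,2i+1$, we get $z_i\in X$. For $t\in X$ put $z_i^*(t)=\frac12(t_{2i}-t_{2i+1})=\frac12D_i$. Since $P_{2i}=P_{2i+1}=D_i$ on $X$, there is a second formula: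
$$z_i^*(t)=\tfrac12(t_{2i}-t_{2i+1})=\tfrac14\sum_{l=0}^3t_{4i+l}\qquad(t\in X). \tag{9}$$
Clearly $z_i^*(z_i)=1$, $\|z_i^*\|\le1$, $\|z_i\|\le6$.

**Step 3: compare consecutive averages.** For bounded $T:X\to X$ let $\beta_N(T)=2^{-N}\sum_{i\in I_N}z_i^*(Tz_i)$, so $\beta_N(I)=1$. Let $e_k^*$ be the coordinate functionals. For $N\ge1$ we use the first formula in (9) for $\beta_N$ and the second for $\beta_{N-1}$; both become sums over $I_{N+1}$:
$$\beta_N(T)=2^{-N-1}\sum_{k\in I_{N+1}}(-1)^ke_k^*(Tz_{[k/2]}),\qquad \beta_{N-1}(T)=2^{-N-1}\sum_{k\in I_{N+1}}e_k^*(Tz_{[k/4]}).$$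
With $M=N+1$ and $y_k=(-1)^kz_{[k/2]}-z_{[k/4]}\in X$,
$$\beta_N(T)-\beta_{N-1}(T)=2^{-M}\sum_{k\in I_M}e_k^*(Ty_k). \tag{10}$$

**Step 4: the shape of $y_k$.** Let $k=4i+l\in I_M$, $0\le l\le3$, and let $k'=k+1$ for $k$ even, $k'=k-1$ for $k$ odd. Then $(-1)^kz_{[k/2]}=e_k-e_{k'}+(-1)^k\sum_{l'=0}^3e_{4[k/2]+l'}$. Subtracting $z_i=e_{2i}-e_{2i+1}+\sum_{l'}e_{4i+l'}$, the coefficient of $e_k$ cancels. So $y_k$ is a combination, with coefficients depending only on $l$ and of total absolute value $2+1+1+2+4=10$, of vectors $e_{\varphi(k)}$, where $\varphi$ is one of the maps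

- ($\alpha$) $k\mapsto4i+l'$, $l'\ne l$ (level $M$);
- ($\beta$) $k\mapsto2i+e$, $e\in\{0,1\}$ (level $M-1$);
- ($\gamma$) $k\mapsto4[k/2]+l'$, $0\le l'\le3$ (level $M+1$).

For example $y_8=z_4-z_2=-2e_9-e_{10}-e_{11}-e_4+e_5+e_{16}+e_{17}+e_{18}+e_{19}$.

**Where the direct estimate stops.** Bounding (10) termwise gives $\max_k\|Ty_k\|$. But the coefficient of $e_{k'}$ in $y_k$ is $-2$, so $y_k$'s with disjoint supports are at distance at least $2$, and the $y_k$ do not lie in a compact set. One gains only by treating many $k$ together. For a set $\mathcal A$ of $m$ indices, averaging over signs $\varepsilon\in\{\pm1\}^{\mathcal A}$ gives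
$$\Big|\sum_{k\in\mathcal A}e_k^*(Ty_k)\Big|=\Big|\mathbb E_\varepsilon\Big(\sum_{k\in\mathcal A}\varepsilon_ke_k^*\Big)\Big(T\sum_{k\in\mathcal A}\varepsilon_ky_k\Big)\Big|\le\max_\varepsilon\Big\|\sum_{k\in\mathcal A}\varepsilon_ke_k^*\Big\|_{Z^*}\Big\|T\sum_{k\in\mathcal A}\varepsilon_ky_k\Big\|. \tag{11}$$
If all blocks were singletons ($Z=\ell^p$) and each $\varphi$ injective on $\mathcal A$, the available bounds are $m^{1-1/p}$ for the functional and $10m^{1/p}$ for $\sum\varepsilon_ky_k$. The product $10m$ is no gain. We want $\mathcal A$ and its images $\varphi(\mathcal A)$ to sit differently with respect to the blocks: for $p>2$, $\mathcal A$ in one block and the images spread over different blocks; for $p<2$, the other way around. Since the coefficient of $e_k$ in $y_k$ is zero, this is not contradictory.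

## 11. Lines and colines of binary digits

Write $k\in I_N$ in binary as $1x_1x_2\dots x_N$. For $N\ge3$ and $l\in\{0,1,2,3\}$ let
$$C_{N,l}=\{j:1\le j\le N-3,\ j\equiv4N+l\pmod 8\}.$$
Then $|C_{N,l}|\ge\lfloor(N-3)/8\rfloor$. Moreover $C_{N,l}\cap C_{N',l'}=\emptyset$ if $N=N'$ and $l\ne l'$, or if $|N-N'|=1$: in the second case the residues lie in $4N+\{0,1,2,3\}$ and $4N+\{4,5,6,7\}$ modulo $8$. For instance $C_{11,0},\dots,C_{11,3}$ are $\{4\},\{5\},\{6\},\{7\}$, and $C_{12,0},\dots,C_{12,3}$ are $\{8\},\{1,9\},\{2\},\{3\}$.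

**Definition.** For $N\ge3$ partition $I_N$ in two ways, where $l=k\bmod4$ is given by the last two bits of $k$. *Lines* are the classes of $k$'s with the same $l$ that agree in all bits outside $C_{N,l}$. *Colines* are the classes of $k$'s with the same $l$ that agree in all bits in $C_{N,l}$.

A line of $I_{12}$ with $l=1$ consists of four numbers that differ only in the bits $x_1,x_9$. A line and a coline meet in at most one point, since two common points have the same $l$ and agree in all bits. A line has $2^{|C_{N,l}|}$ elements.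

The blocks are: singletons for $N\le2$; and for $N\ge3$ the lines of $I_N$ if $p>2$, the colines of $I_N$ if $p<2$.

**Lemma 3.** Let $M\ge4$ and let $\mathcal A\subset I_M$ be a line with last two bits $l$. Each map $\varphi$ of Section 10, Step 4, is injective on $\mathcal A$; $\varphi(\mathcal A)$ lies in one coline of its level; and $\varphi(\mathcal A)$ meets each line of its level in at most one point.

*Proof.* On $\mathcal A$ only bits in $C_{M,l}\subset[1,M-3]$ vary. In all three cases $\varphi(k)$ retains the bits $x_1,\dots,x_{M-2}$ of $k$ in the same positions: ($\alpha$) replaces the last two bits by $l'$, ($\beta$) replaces them by the single bit $e$, and ($\gamma$) keeps $x_1,\dots,x_{M-1}$ and appends $l'$. The remaining bits of $\varphi(k)$ are constant on $\mathcal A$. So $\varphi$ is injective on $\mathcal A$, and image points agree in all bits outside $C_{M,l}$. The last two bits $l''$ of $\varphi(k)$ are constant on $\mathcal A$; in case ($\beta$) they are $(x_{M-2},e)$, and $M-2\notin C_{M,l}$. Let $M''\ge3$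 be the level of $\varphi(k)$. Then $C_{M'',l''}\cap C_{M,l}=\emptyset$, because $l''=l'\ne l$ in case ($\alpha$) and $|M''-M|=1$ otherwise. So all image points agree on $C_{M'',l''}$ and lie in one coline. Distinct image points differ in a bit in $C_{M,l}$, which lies outside $C_{M'',l''}$, so they are in different lines. $\square$

**The gain.** Let $M\ge4$, let $\mathcal A\subset I_M$ be a line, $m=|\mathcal A|\ge2^{\lfloor(M-3)/8\rfloor}$, and $\gamma=|\frac12-\frac1p|>0$. The coefficients in $y_k$ depend only on $l$, hence are constant on $\mathcal A$, so $\|\sum_{k\in\mathcal A}\varepsilon_ky_k\|\le10\max_\varphi\|\sum_{k\in\mathcal A}\varepsilon_ke_{\varphi(k)}\|$.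

If $p>2$, then $\mathcal A$ is a block, so $\sum\varepsilon_ke_k^*$ has norm at most $m^{1/2}$ by Cauchy–Schwarz. By Lemma 3 each $\varphi(\mathcal A)$ meets each block in at most one point, so $\|\sum\varepsilon_ky_k\|\le10m^{1/p}$. Put $x_{\mathcal A,\varepsilon}=m^{-1/2}\sum_{k\in\mathcal A}\varepsilon_ky_k$.

If $p<2$, then $\mathcal A$ meets each block in at most one point, so by Hölder $\sum\varepsilon_ke_k^*$ has norm at most $m^{1-1/p}$. By Lemma 3 each $\varphi(\mathcal A)$ has $m$ points in one block, so $\|\sum\varepsilon_ky_k\|\le10m^{1/2}$. Put $x_{\mathcal A,\varepsilon}=m^{-1/p}\sum_{k\in\mathcal A}\varepsilon_ky_k$.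

In both cases $\|x_{\mathcal A,\varepsilon}\|\le10m^{-\gamma}$, and (11) gives $|\sum_{k\in\mathcal A}e_k^*(Ty_k)|\le m\max_\varepsilon\|Tx_{\mathcal A,\varepsilon}\|$: the factors are $m^{1/2}\cdot m^{1/2}$ and $m^{1-1/p}\cdot m^{1/p}$, respectively. The lines partition $I_M$, which has $2^M$ elements. So (10) yields, for $N\ge3$,
$$|\beta_N(T)-\beta_{N-1}(T)|\le\max_{\mathcal A\subset I_{N+1},\,\varepsilon}\|Tx_{\mathcal A,\varepsilon}\|. \tag{12}$$
For $p=2$ the exponent $\gamma$ would be $0$ and nothing would be gained.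

**Proof that $X$ fails the AP.** Let
$$K=\{0\}\cup\{z_i:i\in I_2\}\cup\bigcup_{M\ge4}\{M^2x_{\mathcal A,\varepsilon}:\mathcal A\text{ a line of } I_M,\ \varepsilon\in\{\pm1\}^{\mathcal A}\}.$$
For each $M$ the set in the union is finite, with norms at most $10M^22^{-\gamma\lfloor(M-3)/8\rfloor}\to0$, so $K\subset X$ is compact. By (12), $|\beta_N(T)-\beta_{N-1}(T)|\le(N+1)^{-2}\sup_{x\in K}\|Tx\|$ for $N\ge3$, and $|\beta_2(T)|\le\max_{i\in I_2}\|Tz_i\|$. So $\beta(T)=\lim_N\beta_N(T)$ exists, is linear in $T$, and
$$|\beta(T)|\le\Big(1+\sum_{N\ge3}(N+1)^{-2}\Big)\sup_{x\in K}\|Tx\|\le2\sup_{x\in K}\|Tx\|,$$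
since $\sum_{M\ge4}M^{-2}\le\sum_{M\ge4}\frac1{M(M-1)}=\frac13$. Also $\beta(I)=1$. If $T=\sum_{r=1}^{q}x_r^*\otimes x_r$ has finite rank, then $|z_i^*(Tz_i)|\le\sum_r6\|x_r^*\||z_i^*(x_r)|\to0$ as $i\to\infty$, since the coordinates of each $x_r\in Z$ tend to $0$. So $\beta(T)=0$. This is (8), and $X$ fails the AP. In particular $\dim X=\infty$, since finite-dimensional spaces have the AP. $\square$

## 12. Placing $X$ in $\ell^p$ with finitely supported equations

To finish Theorem B we embed $Z$ in $\ell^p$ so that the image of $X$ is finitely determined. For a block $B$ with $|B|=m$ let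
$$\theta_B:\ell_2^m\to\ell_p^{2^m},\qquad \theta_Bt=\Big(2^{-m/p}\sum_{j\in B}\varepsilon_jt_j\Big)_{\varepsilon\in\{\pm1\}^B}.$$
By Khinchine's inequality $a_p\|t\|_2\le\|\theta_Bt\|_p\le b_p\|t\|_2$ with constants $a_p,b_p>0$ depending only on $p$. So $\Theta=\bigoplus_B\theta_B$ embeds $Z$ isomorphically into $\big(\bigoplus_B\ell_p^{2^{|B|}}\big)_p=\ell^p$.

A vector $x\in\ell^p$ is in $\Theta(Z)$ if and only if each block $x_B$ lies in the range of $\theta_B$. Indeed, then $x_B=\theta_Bt_B$ with $\|t_B\|_2\le a_p^{-1}\|x_B\|$, so $t\in Z$. These are finitely supported linear conditions. On $\Theta(Z)$ the coordinate $t_j$, $j\in B$, is the value at $x$ of a functional supported on one finite block: by orthogonality of the signs, $t_j=2^{m/p-m}\sum_\varepsilon\varepsilon_jx_\varepsilon$. Each defining relation of $X$ involves at most four of the $t_j$, so it becomes a finitely supported condition on $x$. Hence $\Theta(X)\cong X$ is finitely determined. It fails the AP, because the AP is invariant under isomorphism (Lemma 1(b)).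 This proves Theorem B, and with it the Main Theorem. $\square$

## 13. Weak\*-closed subspaces of $\ell^p$: proof of Theorem C

The notation of this section is again independent.

**Part (i), Step 1: sampling on small Whitney cubes.** The purpose is to embed $A^p(\Omega)$ in $\ell^p$. Here $C$ denotes constants depending only on $n,p$. Let $\Omega=\bigsqcup W$ be a Whitney decomposition into half-open dyadic cubes with $\operatorname{diam}W\le\operatorname{dist}(W,\partial\Omega)\le4\operatorname{diam}W$. For $W$ of side $s$ let $W^*=\{\zeta:\operatorname{dist}(\zeta,W)<s/2\}$; it lies in $\Omega$ because $s/2<\sqrt{2n}\,s=\operatorname{diam}W$. Subdivide $W$ into $\kappa^{2n}$ equal cubes $Q$ with centers $c_Q$.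

For $z\in W$ and $|\zeta-z|<s/4$ we have $B(\zeta,s/4)\subset B(z,s/2)\subset W^*$, so $|f(\zeta)|^p\le Cs^{-2n}\int_{W^*}|f|^p$ by the sub-mean value property. Cauchy's estimate then gives $\sup_W|\nabla f|^p\le Cs^{-p-2n}\int_{W^*}|f|^p$. Since $|z-c_Q|\le\sqrt{2n}\,s/\kappa$ on the convex set $Q$,
$$\sum_{Q\subset W}\int_Q|f-f(c_Q)|^p\le s^{2n}\Big(\frac{\sqrt{2n}\,s}{\kappa}\Big)^pCs^{-p-2n}\int_{W^*}|f|^p\le\Big(\frac C\kappa\Big)^p\int_{W^*}|f|^p .$$
The sets $W^*$ have overlap bounded by a constant depending on $n$. If $\zeta\in W^*$ and $\Delta=\operatorname{dist}(\zeta,\partial\Omega)$, then $\Delta\ge\sqrt{2n}\,s-\frac s2\ge\frac s2$ and $\Delta\le\frac s2+5\sqrt{2n}\,s$. So the dyadic number $s$ takes a bounded number of values. For each value of $s$ the disjoint cubes in question lie in a ball about $\zeta$ of radius $Cs$, so their number is bounded. Summing over $W$, we get $\|f-\sum_Qf(c_Q)1_Q\|_p\le\frac12\|f\|_p$ for $\kappa$ large. Hence $Uf=(|Q|^{1/p}f(c_Q))_Q$ satisfies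
$$\tfrac12\|f\|\le\|Uf\|_{\ell^p}\le\tfrac32\|f\| .$$

**Part (i), Step 2: the range is weak\*-closed.** By the Krein–Šmulian theorem it suffices that the intersection of $U(A^p(\Omega))$ with the closed unit ball is weak\*-closed. The predual is separable, so the weak\* topology on the unit ball is metrizable, and there it is coordinatewise convergence. So let $\|Uf_r\|\le1$ and $Uf_r\to x$ coordinatewise. Then $\|f_r\|\le2$. By the mean value property the $f_r$ are locally bounded, so by Montel a subsequence converges locally uniformly to some $f$, and $\|f\|\le2$ by Fatou. So $f\in A^p(\Omega)$ and $x=Uf$. This proves (i).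

**Part (ii): perturbing to finitely supported equations.** If $X$ is finite-dimensional, it is isomorphic to a subspace of any infinite-dimensional $A^p(\Omega)$, and finite-dimensional subspaces are complemented. Let $X\subset\ell^p=E^*$ ($E=\ell^q$ or $c_0$) be infinite-dimensional and weak\*-closed, and let $\mathcal Y=X_\perp\subset E$ be the set of elements annihilated by $X$. Since $X$ is weak\*-closed, $X=\mathcal Y^\perp$. By Markushevich's theorem (Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, Prop. 1.f.3: every separable Banach space has a Markushevich basis; trivial if $\dim\mathcal Y<\infty$) there are $\varphi_n\in\mathcal Y$ with closed span $\mathcal Y$ and biorthogonal functionals $\varphi_n^*\in\mathcal Y^*$, that is, $\varphi_n^*(\varphi_m)=\delta_{nm}$. Extend the $\varphi_n^*$ to $E$ by Hahn–Banach. Finitely supported vectors are dense in $E$, so we may choose finitely supported $\varphi_n'\in E$ with $\sum_n\|\varphi_n^*\|\|\varphi_n-\varphi_n'\|<\frac12$. Then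
$$\mathcal S=I+\sum_n\varphi_n^*\otimes(\varphi_n'-\varphi_n)$$
satisfies $\|\mathcal S-I\|<\frac12$, so it is an automorphism of $E$, and $\mathcal S\varphi_n=\varphi_n'$ by biorthogonality. Hence the $\varphi_n'$ have closed span $\mathcal S\mathcal Y$, and
$$X':=\{x\in\ell^p:\varphi_n'(x)=0\ \forall n\}=(\mathcal S\mathcal Y)^\perp=\{x:\mathcal S^*x\in\mathcal Y^\perp\}=(\mathcal S^*)^{-1}X\cong X .$$
$X'$ is infinite-dimensional and finitely determined, so Theorem A applies to it. This proves (ii).

**The last assertion.** Let $1<p<\infty$. By reflexivity, weak\*-closed subspaces of $\ell^p$ are the same as norm-closed ones. So a closed subspace of $\ell^p$ is isomorphic to a complemented subspace of some $A^p(\Omega)$ by (ii). Conversely, a complemented subspace of $A^p(\Omega)$ is closed, and by (i) it is isomorphic to a closed subspace of $\ell^p$. $\square$
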